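# Line bundles of order $p$ on simply connected Frobenius split varieties

Throughout, $k$ is an algebraically closed field of characteristic $p>0$ and $W=W(k)$ is its ring of Witt vectors. All schemes are of finite type over $k$, except group schemes such as Picard schemes, which are locally of finite type.

## 1. Frobenius splittings, Picard schemes, crystalline torsion, $\mu_p$-torsors

**Definition 1 (varieties and covers).** A *variety* is a connected $k$-scheme of finite type; ours are smooth, hence integral. A *finite étale cover* $X'\to X$ is a finite, étale, surjective morphism with $X'$ a nonempty connected $k$-variety. If $X$ is smooth and projective, so is $X'$. If $\pi_1^{\text{ét}}(X)=1$, every finite étale cover of $X$ is an isomorphism, and we call $X$ simply connected.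

*Example.* Projective space $\mathbb P^r$ is simply connected (SGA 1, XI.1.1). For a source of covers, let $Y$ be a smooth projective variety and $L$ a line bundle whose order $r$ in the Picard group is finite and prime to $p$. Fix $L^{r}\cong\mathcal O_Y$ and let $\mathcal A=\bigoplus_{i=0}^{r-1}L^i$, an $\mathcal O_Y$-algebra through this isomorphism. If $e$ is a local generator of $L$, then locally $\mathcal A=\mathcal O_Y[e]/(e^r-f)$ with $f$ a unit. Since $r$ and $f$ are invertible, $Y'=\operatorname{Spec}\mathcal A\to Y$ is finite étale. It is connected: a nonzero section $s$ of $L^i$ with $0<i<r$ would have $s^r$ a nonzero section of $L^{ir}\cong \mathcal O_Y$, that is, a nonzero constant, so $s$ would vanish nowhere and $L^i$ would be trivial. Hence $H^0(Y',\mathcal O_{Y'})=\bigoplus_i H^0(Y,L^i)=k$. The pullback of $L$ to $Y'$ is trivial, because $L\subset\mathcal A$ is locally generated by the unit $e$ of $\mathcal A$. We call $Y'$ the *cyclic cover* attached to $L$.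

**Definition 2 (Frobenius splitting).** Let $F$ be the absolute Frobenius of a scheme $X$. We call $X$ *$F$-split* if the $p$-th power map $\mathcal O_X\to F_*\mathcal O_X$ has an $\mathcal O_X$-linear left inverse. Concretely, this is an additive map of sheaves $\sigma:\mathcal O_X\to\mathcal O_X$ with
$$\sigma(a^pb)=a\,\sigma(b),\qquad \sigma(1)=1. \tag{1}$$

*Example.* $\mathbb P^r$ is $F$-split. On Laurent polynomials put $\tau(\lambda x^a)=\lambda^{1/p}x^{a/p}$ if $p$ divides all exponents, $\tau(\lambda x^a)=0$ otherwise, and extend additively. Then (1) holds, and $\tau$ preserves degree $0$ and each ring $k[x_0,\dots,x_r][1/x_i]$.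

*Non-example.* Let $C$ be a rational curve with one cusp and arithmetic genus $1$, with normalization $\nu:\mathbb P^1\to C$. From $0\to\mathcal O_C\to\nu_*\mathcal O_{\mathbb P^1}\to\nu_*\mathcal O_{\mathbb P^1}/\mathcal O_C\to0$ one gets $H^1(C,\mathcal O_C)\cong\nu_*\mathcal O_{\mathbb P^1}/\mathcal O_C$. This is spanned by the class of a local parameter $\tau$ at the point over the cusp, since $\mathcal O_C$ contains all functions $\tau^2(\cdots)$ near the cusp. Frobenius sends the class of $\tau$ to the class of $\tau^p$, which is $0$ because $p\ge2$. So Frobenius is zero on $H^1(C,\mathcal O_C)\neq0$, and part (a) of the next lemma shows that $C$ is not $F$-split.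

**Lemma 1.** (a) If $X$ is proper and $F$-split, the $p$-linear map $F^*$ on $H^i(X,\mathcal O_X)$ is bijective. If moreover $X$ is connected, then $H^1(X,\mathbb F_p)\otimes k\cong H^1(X,\mathcal O_X)$.

(b) If $X$ is smooth and $F$-split, then $H^0(X,\omega_X^{1-p})\ne0$.

(c) If $X$ is $F$-split and $g:X\to Y$ is proper with $g_*\mathcal O_X=\mathcal O_Y$, then $Y$ is $F$-split. If $g:X'\to X$ is étale and $X$ is $F$-split, then $X'$ is $F$-split.

*Proof.* (a) The map $\mathcal O_X\to F_*\mathcal O_X$ is split injective, so $H^i(X,\mathcal O_X)\to H^i(X,F_*\mathcal O_X)=H^i(X,\mathcal O_X)$ is injective. The space is finite-dimensional and $k$ is perfect, so an injective $p$-linear endomorphism is bijective. Over an algebraically closed field, a finite-dimensional space with a bijective $p$-linear endomorphism is spanned by its fixed vectors, and vectors that are independent over $\mathbb F_p$ among these are independent over $k$. An $F$-split scheme is reduced, since $a^p=0$ gives $a=\sigma(a^p)=0$ by (1). So if $X$ is connected, $H^0(X,\mathcal O_X)=k$, on which $1-F$ is surjective. The Artin–Schreier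 sequence $0\to\mathbb F_p\to\mathcal O_X\xrightarrow{1-F}\mathcal O_X\to0$ on the étale site then identifies $H^1(X,\mathbb F_p)$ with the fixed vectors of $F^*$ on $H^1(X,\mathcal O_X)$.

(b) Duality for the finite flat morphism $F$ gives $\mathcal Hom(F_*\mathcal O_X,\omega_X)\cong F_*\omega_X$. Tensoring with $\omega_X^{-1}$ and using $F^*\omega_X^{-1}=\omega_X^{-p}$, we get $\mathcal Hom(F_*\mathcal O_X,\mathcal O_X)\cong F_*\omega_X^{1-p}$. A splitting is a nonzero global section of the left side.

(c) Apply $g_*$ to $\sigma:F_*\mathcal O_X\to\mathcal O_X$ and use $g_*F_*\mathcal O_X=F_*g_*\mathcal O_X=F_*\mathcal O_Y$. For étale $g$ we have $g^*F_*\mathcal O_X=F_*\mathcal O_{X'}$, and we pull back $\sigma$. $\square$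

By (b), a curve of genus at least $2$ is never $F$-split, because $\omega^{1-p}$ has negative degree.

**Definition 3 (reduced Picard scheme).** $\operatorname{Pic}(Y)$ is the Picard scheme $\operatorname{Pic}_{Y/k}$; it *is reduced* if it is so as a scheme. Its tangent space at $0$ is $H^1(Y,\mathcal O_Y)$. A group scheme locally of finite type over $k$ is reduced if and only if it is smooth, so $\operatorname{Pic}(Y)$ is reduced if and only if $\dim\operatorname{Pic}^0(Y)_{\rm red}=h^1(\mathcal O_Y)$.

*Example.* If $H^1(Y,\mathcal O_Y)=0$, then $\operatorname{Pic}(Y)$ is étale, hence reduced. If $H^2(Y,\mathcal O_Y)=0$, deformations of line bundles are unobstructed and $\operatorname{Pic}(Y)$ is smooth. The Picard scheme of an abelian variety is smooth. A group scheme that is not reduced is $\mu_p=\operatorname{Spec}k[\zeta]/(\zeta^p-1)$, since $(\zeta-1)^p=0$.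

**Definition 4 (crystalline cohomology).** For $Y$ smooth and projective, $H^i_{\rm cris}(Y/W)$ is a finitely generated $W$-module. It has *$p$-torsion* if $H^i_{\rm cris}(Y/W)[p]\ne0$, equivalently if it is not torsion free. We use it through the universal coefficient sequences
$$0\to H^i_{\rm cris}(Y/W)/p\to H^i_{\rm dR}(Y/k)\to H^{i+1}_{\rm cris}(Y/W)[p]\to0. \tag{2}$$

*Example.* For a smooth projective curve, $H^2_{\rm cris}=W$. For $r\geq1$, $H^2_{\rm cris}(\mathbb P^r/W)=W$. For an abelian variety all $H^i_{\rm cris}$ are torsion free.

**Definition 5 ($\mu_p$-actions).** An action of $\mu_p$ on $\operatorname{Spec}A$ is a grading $A=\bigoplus_{\chi\in\mathbb Z/p}A_\chi$ of $k$-algebras; the coaction sends $a\in A_\chi$ to $a\otimes\zeta^\chi$. Elements of $A_\chi$ have *weight* $\chi$, and the invariant ring is $A^{\mu_p}=A_0$. The action defines the derivation $\theta$ with $\theta(a)=\chi a$ for $a\in A_\chi$.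

*Example.* Give $x$ weight $1$ in $A=k[x]$. Then $A_0=k[x^p]$ and $\theta=x\,d/dx$, which vanishes at the fixed point $x=0$.

**Definition 6 ($\mu_p$-torsors).** Suppose that $A$ contains a unit $u$ of weight $w\ne0$. For $a\in A_\chi$ choose $n$ with $nw\equiv\chi$; then $au^{-n}\in A_0$. Hence
$$A=\bigoplus_{n=0}^{p-1}A_0u^n=A_0[u]/(u^p-t),\qquad t=u^p\in A_0^*. \tag{3}$$
The coaction $u\mapsto u\otimes\zeta^w$ gives $A\otimes_{A_0}A\cong A\otimes k[\zeta]/(\zeta^p-1)$, so $\operatorname{Spec}A\to\operatorname{Spec}A_0$ is a *$\mu_p$-torsor*. A morphism $\pi:D\to X$ with a $\mu_p$-action on $D$ that has the shape (3) over the members of an open cover of $X$ is again a $\mu_p$-torsor, and these are the only ones we need. Such a $\pi$ is finite, flat, surjective and purely inseparable, hence a universal homeomorphism. It gives an $\mathcal O_X$-linear grading $\pi_*\mathcal O_D=\bigoplus_\chi(\pi_*\mathcal O_D)_\chi$ with $(\pi_*\mathcal O_D)_0=\mathcal O_X$.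

*Example.* With $x$ of weight $1$, $k[x^{\pm1}]$ is a torsor over $k[x^{\pm p}]$. The trivial torsor is $X\times\mu_p\to X$.

**Lemma 2.** Let $\pi:D\to X$ be a $\mu_p$-torsor as in Definition 6, with $H^0(D,\mathcal O_D)=k$. Then $L=(\pi_*\mathcal O_D)_1$ is a line bundle with $L^p\cong\mathcal O_X$ and $L\not\cong\mathcal O_X$.

*Proof.* On a chart (3), choose $n$ with $nw\equiv1$; then $L=\mathcal O_X\,u^n$. Multiplication in $\pi_*\mathcal O_D$ is a map $L^{\otimes p}\to(\pi_*\mathcal O_D)_0=\mathcal O_X$ that sends the generator $(u^n)^{\otimes p}$ to the unit $t^n$, so it is an isomorphism. Now $H^0(X,L)$ is the weight-$1$ part of $H^0(D,\mathcal O_D)=k$. Constants have weight $0$, so $H^0(X,L)=0$ and $L$ is not trivial. $\square$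

## 2. Mehta's question and its answer

All the notions being in place, here is a question raised by V. B. Mehta and recorded as open in Kirti Joshi, "Exotic torsion, Frobenius splitting and the slope spectral sequence", arXiv:math/0110069 (2001).

*Let $X$ be a smooth projective $F$-split variety. Does there exist a finite étale cover $X'\to X$ such that $\operatorname{Pic}(X')$ is reduced and $H^2_{\rm cris}(X'/W)$ is torsion free?*

In plain words: can the two pathologies always be removed by a finite étale cover, once $X$ is $F$-split? The answer is no, over every $k$.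

**Theorem A.** For every $k$ as above and every $d\ge\max(3,p-2)$ there is a smooth projective $F$-split variety $X$ of dimension $d$ over $k$ with $\pi_1^{\text{ét}}(X)=1$, $H^1(X,\mathcal O_X)=0$ (so $\operatorname{Pic}(X)$ is reduced), $\operatorname{Pic}(X)[p](k)\neq0$ and $H^2_{\rm cris}(X/W)[p]\ne0$. Hence no finite étale cover $X'\to X$ has $H^2_{\rm cris}(X'/W)$ torsion free, and Mehta's question has a negative answer over every $k$.

**Theorem B.** If $\dim X\le2$, Mehta's question has an affirmative answer.

So for $p\in\{2,3,5\}$, where $\max(3,p-2)=3$, the answer is affirmative exactly in dimensions $\le2$. For $p\ge7$ the dimensions $3\le d<p-2$ are not decided separately here.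

## 3. Curves, and what an étale cover can kill

In dimension $0$ there is nothing to do. If $X$ is a curve, $H^2(X,\mathcal O_X)=0$, so $\operatorname{Pic}(X)$ is smooth, and $H^2_{\rm cris}(X/W)=W$; take $X'=X$. For $\mathbb P^r$ and for abelian varieties $X'=X$ also works, by the examples in Section 1. These cases prove Theorem B in dimension at most $1$.

A sensible first attempt at a positive answer is to kill bad classes one at a time.

A class in $H^1(X,\mathcal O_X)$ is no obstacle: by Lemma 1(a) this space is spanned by classes from $H^1(X,\mathbb F_p)$, and such a class dies on its own étale $\mathbb Z/p$-torsor.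

A line bundle of order prime to $p$ is no obstacle either: the cyclic cover of Section 1 trivializes it.

A line bundle $L$ of order $p$ is where the attempt stops. The same algebra $\bigoplus_{i<p}L^i$ is locally $\mathcal O_X[u]/(u^p-t)$. This trivializes $L$, but the derivative of $u^p-t$ in $u$ is zero: the cover is a $\mu_p$-torsor and is not étale. If $X$ is simply connected there is no other cover to try. The next lemma shows that such an $L$ does produce the torsion we want.

**Lemma 3.** Let $Z$ be a smooth projective variety over $k$ with $H^1(Z,\mathcal O_Z)=0$ and a line bundle $L\not\cong\mathcal O_Z$ with $L^p\cong\mathcal O_Z$. Then $H^2_{\rm cris}(Z/W)[p]\neq0$.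

*Proof.* **A global closed $1$-form.** The purpose of this step is to turn $L$ into a nonzero class in $H^1_{\rm dR}(Z/k)$. Fix an isomorphism $\psi:L^p\cong\mathcal O_Z$, an open cover $(U_i)$ and generators $e_i$ of $L$ on $U_i$, with $e_i=g_{ij}e_j$. Put $f_i=\psi(e_i^{p})\in\mathcal O^*(U_i)$. Then $f_i=g_{ij}^pf_j$, so $df_i/f_i=df_j/f_j$ on overlaps, and these glue to a global closed $1$-form $\theta$.

Suppose $\theta=0$. Then $df_i=0$. As $Z$ is smooth over a perfect field, the kernel of $d$ on $\mathcal O_Z$ is the sheaf of $p$-th powers, so after refining the cover $f_i=h_i^p$. From $h_i^p=(g_{ij}h_j)^p$ and the reducedness of $Z$ we get $h_i=g_{ij}h_j$. Then $h_i^{-1}e_i=h_i^{-1}g_{ij}e_j=h_j^{-1}e_j$, so these glue to a generator of $L$, a contradiction. So $\theta\ne0$.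

The exact sequence of complexes $0\to\Omega^{\ge1}_Z\to\Omega^\bullet_Z\to\mathcal O_Z\to0$ gives an exact sequence
$$H^0(Z,\mathcal O_Z)\xrightarrow{\ d\ }\{\text{global closed 1-forms}\}\to H^1_{\rm dR}(Z/k),$$
where $d=0$ because $H^0(Z,\mathcal O_Z)=k$. So $\theta$ has nonzero image and $H^1_{\rm dR}(Z/k)\ne0$.

**From de Rham to crystalline.** The purpose of this step is to show $H^1_{\rm cris}(Z/W)=0$, so that (2) moves the class into $H^2_{\rm cris}$. For $i=0$ in (2), $H^0_{\rm cris}(Z/W)/p=W/p=k$ injects into $H^0_{\rm dR}(Z/k)\subset H^0(Z,\mathcal O_Z)=k$. So this injection is an isomorphism and $H^1_{\rm cris}(Z/W)[p]=0$: the module $H^1_{\rm cris}(Z/W)$ is torsion free. By Illusie, *Complexe de de Rham–Witt et cohomologie cristalline*, II.3.11.2, $H^1_{\rm cris}(Z/W)\cong H^1_{\rm cris}(\operatorname{Alb}(Z)/W)$, so its rank is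
$$2\dim\operatorname{Alb}(Z)=2\dim\operatorname{Pic}^0(Z)_{\rm red}\le2h^1(\mathcal O_Z)=0.$$
Hence $H^1_{\rm cris}(Z/W)=0$, and (2) for $i=1$ gives $H^2_{\rm cris}(Z/W)[p]\cong H^1_{\rm dR}(Z/k)\ne0$. $\square$

Theorem A is thus reduced to finding a smooth, projective, $F$-split, simply connected $X$ with $H^1(X,\mathcal O_X)=0$ that carries a $\mu_p$-torsor $D$ with $H^0(D,\mathcal O_D)=k$.

## 4. A free $\mu_5$-action on a smooth quintic threefold does not exist

The obvious way to get $X$ is to let $\mu_p$ act freely on a smooth simply connected hypersurface $D$ and to divide. Take $p=5$ and $D\subset\mathbb P^4$ a quintic threefold defined by a form that is invariant under a diagonal action of $\mu_5$ on the coordinates. The cohomology and the fundamental group of $D$ are under control, and if $D$ is smooth so is $X=D/\mu_5$, because $D\to X$ is faithfully flat and regularity descends.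

This cannot happen. Let $D\to X$ be a $\mu_p$-torsor with $D$ smooth and projective of dimension $n$. On a chart (3), the derivation of Definition 5 satisfies $\theta(u)=wu$, a unit. So $\theta$ is a nowhere vanishing section of the tangent bundle $T_D$, and $c_n(T_D)=0$. For a smooth quintic threefold with hyperplane class $h$, $c(T_D)=(1+h)^5/(1+5h)$, and the coefficient of $h^3$ is
$$10-10\cdot5+5\cdot25-125=-40,$$
so $\deg c_3(T_D)=-40\cdot5=-200\ne0$. A $\mu_5$-torsor that is a quintic threefold is necessarily singular.

The way out is to see which variety has to be smooth. Only $X$ has to be. Over a smooth $X$, the torsor $u^p=t$ is singular exactly where $dt=0$, since the differential of the equation $u^p-t$ is $-dt$. For example, with $p=2$ and $t=1+xy$ a unit near the origin of the plane, $u^2=1+xy$ is singular over $x=y=0$, while the quotient by $\mu_2$ is smooth there. So we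

* let $\mu_p$ act on an ambient space $V$ and remove the fixed points, so that the quotient $Q$ of the rest is smooth;
* use a Bertini argument on $Q$, not on $V$, to find a smooth divisor $X\subset Q$;
* read off everything else from its preimage $D\subset V$, an anticanonical divisor that may be singular, using only tools that do not need $D$ smooth: the ideal sheaf sequence for cohomology, an explicit trace formula for the splitting, and a Lefschetz theorem for $\pi_1$.

## 5. The quotient of $(\mathbb P^{p-1})^m$ by $\mu_p$

Let $m=4$ if $p=2$, $m=2$ if $p=3$, $m=1$ if $p\ge5$. Put $V=(\mathbb P^{p-1}_k)^m$ and $N=\dim V=m(p-1)$. Then $N=4$ for $p=2,3,5$ and $N=p-1$ for $p\ge7$, so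
$$N\ge4,\qquad N-1=\max(3,p-2).$$
Let $x_{j,i}$ ($1\le j\le m$, $0\le i\le p-1$) be the multihomogeneous coordinates and $S=k[x_{j,i}]$ with its $\mathbb Z^m$-grading. Let $\mu_p$ act with $x_{j,i}$ of weight $i\in\mathbb Z/p$. Put $\mathcal L=\mathcal O_V(p,\dots,p)\cong\omega_V^{-1}$ with the induced linearization, and
$$T=H^0(V,\mathcal L)^{\mu_p}.$$
This is spanned by the monomials $\prod x_{j,i}^{a_{j,i}}$ with $\sum_ia_{j,i}=p$ for every $j$ and $\sum_{j,i}i\,a_{j,i}\equiv0\bmod p$. Two kinds of element matter:
$$\prod_jx_{j,i_j}^p\in T\ \text{ for all }(i_j),\qquad \prod_{j,i}x_{j,i}\in T. \tag{4}$$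
The second has weight $m\,p(p-1)/2$, which is $0$ mod $p$ since $p$ is odd or $m=4$. (For $p=2$ and $m=3$ the weight would be $3$, and the product would not be invariant.)

For a closed point $v=(v_j)\in V$, let $I_j\ne\emptyset$ be the set of $i$ with $x_{j,i}(v)\ne0$. Let $\Sigma$ be the set of the $p^m$ points with all $|I_j|=1$, and $U=V\setminus\Sigma$.

*Running toy.* Take $p=3$, $m=1$: too small for the theorem ($N=2$), but everything is visible. $T$ is spanned by $x_0^3,x_1^3,x_2^3,x_0x_1x_2$, and $\Sigma$ is the set of the three coordinate points.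

**Step 1: the quotient scheme.** The purpose is to divide $V$ by $\mu_p$ and to see that the quotient is projective. As $\mu_p$ has one point, the action map $\mu_p\times V\to V$ and the projection agree on underlying spaces, so every open subset is stable. On an affine open $\operatorname{Spec}A$ we have a grading. If $a=\sum a_\chi$, then $a^p=\sum a_\chi^p\in A_0$; so $A^p\subset A_0$. The ring $A$ is finite over the Noetherian ring $A^p$ (as $k$ is perfect), hence $A$ is finite over $A_0$, and $A_0$ is finite over $A^p$, so it is of finite type. The map $\operatorname{Spec}A\to\operatorname{Spec}A_0$ is a homeomorphism, being finite, surjective and purely inseparable. For $h\in A$ we have $A_h=A_{h^p}$ with $h^p\in A_0$, and the invariants of $A_{h^p}$ are $(A_0)_{h^p}$: invariants commute with localization. So $\bar V=(|V|,\mathcal O_V^{\mu_p})$ is a scheme. The relative Frobenius $V\to V^{(p)}$ factors through $\bar V$, since its image on rings is $A^p\subset A_0$, and $\bar V\to V^{(p)}$ is finite. Hence $\bar V$ is projective. Let $Q=U/\mu_p\subset\bar V$ be the open subscheme with space $|U|$,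 and $\pi:U\to Q$.

**Step 2: charts.** The purpose is to prove that $Q$ is smooth and that $\pi$ is a $\mu_p$-torsor, with explicit coordinates. Let $v\in U$. Choose $i_j\in I_j$ for each $j$, an index $j'$ with $|I_{j'}|\ge2$, and $i'\in I_{j'}\setminus\{i_{j'}\}$. Let $\mathcal W\ni v$ be the affine open where all $x_{j,i_j}$ and $x_{j',i'}$ are nonzero. Then $\mathcal W\subset U$, since $|I_{j'}|\ge2$ on $\mathcal W$, and such $\mathcal W$ cover $U$. Put
$$y_{j,i}=\frac{x_{j,i}}{x_{j,i_j}}\ (\text{weight }i-i_j),\qquad u=y_{j',i'}\ (\text{weight }w=i'-i_{j'}\not\equiv0),\qquad s_0=\prod_jx_{j,i_j}^p.$$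
For $i\ne i_j$ and $(j,i)\ne(j',i')$ let $e=e(j,i)\in\{0,\dots,p-1\}$ satisfy $i-i_j+ew\equiv0\bmod p$, and set $z_{j,i}=y_{j,i}u^e$. Each $z_{j,i}$ is invariant. Since $u$ is a unit on $\mathcal W$, we may replace the coordinates $y_{j,i}$ by the $z_{j,i}$:
$$\mathcal O(\mathcal W)=k[u^{\pm1},z_{j,i}].$$
The monomials in the $z_{j,i}$ times $u^n$ have weight $nw$, which is $0$ only for $p\mid n$. Therefore
$$\mathcal O(\mathcal W)^{\mu_p}=k[t^{\pm1},z_{j,i}]=:B,\qquad t=u^p,\qquad \mathcal O(\mathcal W)=B[u]/(u^p-t). \tag{5}$$
This is the shape (3), so $\pi:U\to Q$ is a $\mu_p$-torsor; and $B$ is the ring of an open subset of affine $N$-space, so $Q$ is smooth of dimension $N$.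

**Step 3: descent of $\mathcal L$.** The purpose is to view elements of $T$ as sections of a line bundle on $Q$. The invariant section $s_0\in T$ generates $\mathcal L$ on $\mathcal W$. So $M=(\pi_*\mathcal L|_U)^{\mu_p}$ is on this chart $B\,s_0$: it is a line bundle on $Q$, with $\pi^*M=\mathcal L|_U$ and $T\subset H^0(Q,M)$.

**Step 4: $T$ generates all $1$-jets of $M$.** The purpose is to make a Bertini argument on $Q$ possible. On the chart of Step 2 the coordinates are quotients of elements of $T$ by $s_0$:
$$t=\frac{x_{j',i'}^p\prod_{l\ne j'}x_{l,i_l}^p}{s_0},\qquad z_{j',i}=\frac{x_{j',i}\,x_{j',i'}^{e}\,x_{j',i_{j'}}^{p-1-e}\prod_{l\ne j'}x_{l,i_l}^p}{s_0},$$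
$$z_{j,i}=\frac{x_{j,i}\,x_{j,i_j}^{p-1}\,x_{j',i'}^{e}\,x_{j',i_{j'}}^{p-e}\prod_{l\ne j,j'}x_{l,i_l}^p}{s_0}\qquad(j\ne j').$$
For the second formula, $z_{j',i}=x_{j',i}x_{j',i'}^e/x_{j',i_{j'}}^{1+e}$, and $1+e\le p$, so multiplication by $s_0$ clears the denominator. The third is checked in the same way. All numerators have multidegree $(p,\dots,p)$, and they are invariant since the quotients and $s_0$ are; so they lie in $T$. At a closed point $q$ of the chart, $1$, $t$ and the $N-1$ functions $z_{j,i}$ span $\mathcal O_Q/\mathfrak m_q^2$, which has dimension $N+1$. Multiplying by $s_0$, we conclude that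
$$T\to M\otimes\mathcal O_Q/\mathfrak m_q^2\quad\text{is surjective for every closed }q\in Q. \tag{6}$$

*Toy.* For $p=3$, $m=1$, $i_1=0$, $i'=1$: $u=x_1/x_0$, $w=1$; $y=x_2/x_0$ has weight $2$, so $e=1$ and $z=uy$. Here $t=x_1^3/x_0^3$ and $z=x_0x_1x_2/x_0^3$.

## 6. A smooth anticanonical divisor downstairs

**Step 5: the choice of $f$.** The purpose is to fix $f\in T$ for which all later steps work. We claim that the following three conditions hold for $f$ in a nonempty open subset of the affine space $T$. As $T$ is irreducible, they hold simultaneously for some $f$.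

(i) *$f$ vanishes at no point of $\Sigma$.* The point of $\Sigma$ with $I_j=\{i_j\}$ is not a zero of $\prod_jx_{j,i_j}^p\in T$, so each of the $p^m$ points excludes only a hyperplane of $T$.

(ii) *The zero scheme $X\subset Q$ of $f\in H^0(Q,M)$ is smooth of dimension $N-1$ wherever it is nonempty.* By (6), $T\otimes\mathcal O_Q\to P^1(M)$, the map to the bundle of principal parts, is surjective. Its kernel is a vector bundle of rank $\dim T-(N+1)$ over $Q$, whose total space is the set of pairs $(q,f)$ with $f\in\mathfrak m_q^2M$. This total space has dimension $N+\dim T-(N+1)=\dim T-1$, so its image in $T$ is not dense. If $f$ is outside the closure of the image, then at each closed $q\in X$ the local equation of $X$ lies in $\mathfrak m_q\setminus\mathfrak m_q^2$, so $\mathcal O_{X,q}$ is regular of dimension $N-1$.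

(iii) *The coefficient $c=c(f)$ of $\prod_{j,i}x_{j,i}^{p-1}$ in $f^{p-1}$ is nonzero.* It is a polynomial function of $f\in T$, and its value at $f=\prod x_{j,i}\in T$ is $1$.

Fix such an $f$, and let $D\subset V$ be the zero scheme of $f$ as a section of $\mathcal L$.

*Toy.* Let $f=\alpha x_0^3+\beta x_1^3+\gamma x_2^3+\epsilon x_0x_1x_2$. Condition (i) says $\alpha\beta\gamma\ne0$. As $(x_2/x_0)^3=z^3/t$, the curve $X$ is given on the chart by $\beta t^2+\epsilon zt+\alpha t+\gamma z^3=0$, with $t$ a unit. Its derivative in $z$ is $\epsilon t$, because $3=0$. So $X$ is smooth there as soon as $\epsilon\ne0$. And $c(f)=\epsilon^2$, since $(x_0x_1x_2)^2$ arises in $f^2$ only as a square of the last monomial.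

**Step 6: $X$ is a smooth projective variety of dimension $N-1$.** By (i), $D\subset U$. As $\pi^*M=\mathcal L|_U$, we have $D=\pi^{-1}(X)$, so $\pi:D\to X$ is a $\mu_p$-torsor and a finite universal homeomorphism. The set $|X|=|D|$ is closed in $|V|=|\bar V|$, and $X$ is closed in the open subscheme $Q$ of $\bar V$; hence $X$ is a closed subscheme of $\bar V$, and $X$ is projective.

For connectedness, use
$$0\to\mathcal L^{-1}\cong\omega_V\to\mathcal O_V\to\mathcal O_D\to0. \tag{7}$$
Here $H^0(V,\mathcal O_V)=k$ and $H^i(V,\mathcal O_V)=0$ for $i>0$ by the Künneth formula; by Serre duality $H^i(V,\omega_V)=0$ for $i<N$. As $N\ge3$, both $H^1(V,\omega_V)$ and $H^2(V,\omega_V)$ vanish, and (7) gives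
$$H^0(D,\mathcal O_D)=k,\qquad H^1(D,\mathcal O_D)=0. \tag{8}$$
So $D$ is nonempty and connected, and so is $X$. By (ii), $X$ is a smooth projective variety of dimension $N-1=\max(3,p-2)$.

**Step 7: $H^1(X,\mathcal O_X)=0$.** The sheaf $\mathcal O_X$ is the weight-$0$ direct summand of $\pi_*\mathcal O_D$; let $\rho:\pi_*\mathcal O_D\to\mathcal O_X$ be the projection. Since $\pi$ is finite, $H^1(X,\mathcal O_X)$ is a direct summand of $H^1(X,\pi_*\mathcal O_D)=H^1(D,\mathcal O_D)=0$. So the tangent space of $\operatorname{Pic}(X)$ vanishes, and $\operatorname{Pic}(X)$ is étale, hence reduced.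

In the toy, $N=2$ and $H^2(V,\omega_V)\ne0$, so this step is one that fails there, as it must for a curve of genus $1$.

## 7. A splitting from the coefficient of $\prod x_{j,i}^{p-1}$

**Step 8: $D$ is $F$-split.** The purpose is to write down an explicit splitting of $V$ that preserves the ideal of $D$. Let $\operatorname{Tr}:S\to S$ be the additive map with
$$\operatorname{Tr}(\lambda x^a)=\lambda^{1/p}x^{(a-(p-1))/p}$$
if all exponents in $a$ are $\equiv-1\bmod p$ (they are then at least $p-1$), and $\operatorname{Tr}(\lambda x^a)=0$ otherwise; here $a-(p-1)$ means subtracting $p-1$ from every exponent. On monomials $g=\lambda x^b$ and $h=\lambda' x^a$ one sees $\operatorname{Tr}(g^ph)=g\operatorname{Tr}(h)$; both sides are additive in $g$ and in $h$, so it holds for all $g,h\in S$. Put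
$$\varphi(g)=c^{-1/p}\operatorname{Tr}(f^{p-1}g).$$
This map has four properties.

First, $\varphi(g^ph)=g\,\varphi(h)$.

Second, $\varphi(fg)=c^{-1/p}\operatorname{Tr}(f^pg)=c^{-1/p}f\operatorname{Tr}(g)\in fS$.

Third, $\varphi(1)=1$. Indeed $f^{p-1}$ has multidegree $(p(p-1),\dots,p(p-1))$, and there are $p$ variables in each block. A monomial of this multidegree whose exponents are all $\equiv-1\bmod p$ has all exponents $\ge p-1$, so all are equal to $p-1$. Hence $\operatorname{Tr}(f^{p-1})=c^{1/p}$.

Fourth, if $g$ has multidegree $p\delta$, then $\varphi(g)$ has multidegree $\delta$: in block $j$ its degree is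
$$\frac{p(p-1)+p\delta_j-p(p-1)}p=\delta_j .$$

Now let $h=\prod_jx_{j,i_j}$. Every element of $S[1/h]$ can be written $g/h^{pn}$, and we set $\varphi(g/h^{pn})=\varphi(g)/h^n$. This is well defined, as $\varphi(gh^p)=h\varphi(g)$. By the fourth property it preserves the multidegree-$0$ part, which is the ring of functions on the affine open $h\ne0$ of $V$. By the second property it maps $fS[1/h]$ into itself, hence it preserves the multidegree-$0$ part of $fS[1/h]$, which is the ideal of $D$, generated by $f/h^p$. The formulas agree on overlaps. So $\varphi$ induces an additive map $\sigma:\mathcal O_D\to\mathcal O_D$ satisfying (1), and $D$ is $F$-split.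

**Step 9: $X$ is $F$-split.** The purpose is to push $\sigma$ down along the grading. Consider
$$F_*\mathcal O_X\to F_*\pi_*\mathcal O_D=\pi_*F_*\mathcal O_D\xrightarrow{\ \pi_*\sigma\ }\pi_*\mathcal O_D\xrightarrow{\ \rho\ }\mathcal O_X.$$
On local sections $a,b$ of $\mathcal O_X$ the composite sends $a^pb$ to $\rho(\sigma(a^pb))=\rho(a\,\sigma(b))=a\,\rho(\sigma(b))$, and $1$ to $\rho(1)=1$. So it is a splitting for $X$.

## 8. The fundamental group, the torsion, and higher dimensions

**Step 10: $\pi_1^{\text{ét}}(X)=1$.** $D$ is an effective ample divisor on the smooth projective variety $V$, with $\dim V\ge3$. Grothendieck's Lefschetz theorem (SGA 2, Exp. XII, Cor. 3.5) gives $\pi_1(D)\cong\pi_1(V)$; it does not require $D$ to be smooth. And $\pi_1(V)=1$, as $V$ is a product of projective spaces (SGA 1, X.1.7 and XI.1.1). Since $D\to X$ is a finite universal homeomorphism, $\pi_1(X)\cong\pi_1(D)=1$ (SGA 1, IX.4.10).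

**Step 11: the line bundle and the torsion.** By (8), $H^0(D,\mathcal O_D)=k$, so Lemma 2 applied to $D\to X$ gives a line bundle $L\not\cong\mathcal O_X$ on $X$ with $L^p\cong\mathcal O_X$. Thus $\operatorname{Pic}(X)[p](k)\ne0$. By Step 7, $H^1(X,\mathcal O_X)=0$, so Lemma 3 with $Z=X$ gives $H^2_{\rm cris}(X/W)[p]\ne0$. Since $\pi_1(X)=1$, every finite étale cover $X'\to X$ is an isomorphism, and $H^2_{\rm cris}(X'/W)$ is not torsion free. This proves Theorem A for $d=\max(3,p-2)$.

**Step 12: larger $d$.** The purpose is to raise the dimension without losing any property. Replace $X$ by $X\times\mathbb P^r$, which is smooth and projective. If $\sigma$ and $\tau$ are splittings of $X$ and $\mathbb P^r$, then $\sigma\otimes\tau$ is well defined on $\mathcal O_X\otimes_k\mathcal O_{\mathbb P^r}$, as both satisfy $\sigma(\lambda a)=\lambda^{1/p}\sigma(a)$ for $\lambda\in k$, and it splits the product. We have $\pi_1(X\times\mathbb P^r)=\pi_1(X)\times\pi_1(\mathbb P^r)=1$ and, by Künneth, $H^1(X\times\mathbb P^r,\mathcal O)=0$. The pullback of $L$ has trivial $p$-th power and is not trivial, because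 its restriction to $X\times\{\mathrm{pt}\}$ is $L$. Lemma 3 applies, and $X\times\mathbb P^r$ is simply connected. This proves Theorem A. $\blacksquare$

## 9. Surfaces: proof of Theorem B

Dimension at most $1$ was settled in Section 3. Let $X$ be a smooth projective $F$-split surface.

**Step 13: reduction to minimal surfaces.** The purpose is to bring the classification of surfaces into play. Let $X\to X_0$ be a birational morphism to a minimal surface, a composite of blow-ups of points. By Lemma 1(c), $X_0$ is $F$-split. Let $X_0'\to X_0$ be a finite étale cover and $X'=X\times_{X_0}X_0'$. Then $X'\to X$ is finite étale. Blowing up commutes with flat base change, and the preimage of a point under an étale map is a disjoint union of reduced points, so $X'\to X_0'$ is again a composite of blow-ups at points. Hence $X'$ is connected and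
$$H^2_{\rm cris}(X'/W)\cong H^2_{\rm cris}(X_0'/W)\oplus W^r$$
for some $r$. Both $h^1(\mathcal O)$ and $\dim\operatorname{Pic}^0_{\rm red}$ are the same for $X'$ and $X_0'$, so by the criterion in Definition 3 $\operatorname{Pic}(X')$ is reduced if and only if $\operatorname{Pic}(X'_0)$ is. So a cover that works for $X_0$ gives one that works for $X$, and we may assume $X$ minimal.

**Step 14: Kodaira dimension $-\infty$.** Here $X$ is $\mathbb P^2$ or a $\mathbb P^1$-bundle over a curve $C$. Then $H^2(X,\mathcal O_X)=0$, so $\operatorname{Pic}(X)$ is smooth. And $H^2_{\rm cris}(X/W)$ is $W$ or, by the projective bundle formula, $H^2_{\rm cris}(C/W)\oplus H^0_{\rm cris}(C/W)(-1)\cong W^2$. Take $X'=X$.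

**Step 15: if $\kappa(X)\ge0$, we may assume $\omega_X\cong\mathcal O_X$.** The purpose is to show that $F$-splitting makes the canonical bundle torsion of order prime to $p$. Some $nK_X$ with $n>0$ is linearly equivalent to an effective divisor, and so is $-(p-1)K_X$, by Lemma 1(b). Intersecting with an ample $H$ gives $K_X\cdot H\ge0$ and $K_X\cdot H\le0$, so $K_X\cdot H=0$. An effective divisor that has intersection $0$ with an ample one is $0$; hence the effective divisor in $|-(p-1)K_X|$ is $0$ and $\omega_X^{p-1}\cong\mathcal O_X$. The order of $\omega_X$ divides $p-1$, so it is prime to $p$. The cyclic cover attached to $\omega_X$ (Section 1) is a connected finite étale cover; its canonical bundle is the pullback of $\omega_X$, hence trivial; and it is $F$-split by Lemma 1(c). Replace $X$ by it. A composite of finite étale covers is one, so this is allowed. The new $X$ is still minimal, because $K_X\cdot C=0$ for every curve $C$. Now $\omega_X\cong\mathcal O_X$ and $h^2(\mathcal O_X)=1$.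

By the Bombieri–Mumford classification (*Enriques' classification of surfaces in char. $p$*, II), $X$ is of one of the five types treated in the next steps.

**Step 16: K3 surfaces** ($\chi(\mathcal O_X)=2$). From $\chi=1-h^1+1=2$ we get $H^1(X,\mathcal O_X)=0$, so $\operatorname{Pic}(X)$ is reduced. $H^2_{\rm cris}(X/W)$ is torsion free by Deligne, *Relèvement des surfaces K3 en caractéristique nulle*, Prop. 1.1. Take $X'=X$.

**Step 17: abelian surfaces** ($\chi=0$, $b_2=6$). $\operatorname{Pic}(X)$ is reduced and the crystalline cohomology is torsion free. Take $X'=X$.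

**Step 18: Enriques surfaces** ($\chi=1$, $b_2=10$). From $\chi=1-h^1+1=1$ we get $h^1(\mathcal O_X)=1$. (Here $X'=X$ would not do: Noether's formula $12\chi=c_1^2+c_2$ with $c_1^2=0$ and $c_2=2-2b_1+10$ gives $b_1=0$, so $\dim\operatorname{Pic}^0(X)_{\rm red}=0<h^1(\mathcal O_X)$ and $\operatorname{Pic}(X)$ is not reduced.) By Lemma 1(a), $H^1(X,\mathbb F_p)\ne0$, so there is a connected étale cover $X'\to X$ of degree $p$. It has $\omega_{X'}\cong\mathcal O_{X'}$, and $\chi(\mathcal O_{X'})=p$, because by Noether's formula $\chi$ is a combination of Chern numbers and these are multiplied by $p$. By the classification $\chi(\mathcal O_{X'})\in\{0,1,2\}$. So $p=2$, $\chi(\mathcal O_{X'})=2$, and $X'$ is a K3 surface. By Step 16, $X'$ is as required.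

**Step 19: $b_2=2$, quasi-hyperelliptic** ($\chi=0$). We show that this type does not occur. Here the Albanese map $f:X\to E$ onto an elliptic curve has $f_*\mathcal O_X=\mathcal O_E$ and general fibre a rational curve with one cusp, of arithmetic genus $1$. Let $R=R^1f_*\mathcal O_X$.

The additive map $a\mapsto a^p$ on $\mathcal O_X$ induces a $p$-linear endomorphism $\phi$ of $R$ and the Frobenius on $H^2(X,\mathcal O_X)$. Since the fibres and the base have dimension $1$, the Leray spectral sequence gives $H^2(X,\mathcal O_X)\cong H^1(E,R)$. The torsion subsheaf $R_{\rm tors}$ has finite support, so $H^1(E,R)\cong H^1(E,R/R_{\rm tors})$. If $sr=0$ then $s^p\phi(r)=0$, so $\phi$ preserves $R_{\rm tors}$, and both isomorphisms are compatible with the Frobenius endomorphisms.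

Over a dense open subset of $E$ the sheaf $R$ is locally free with fibre $H^1(X_e,\mathcal O_{X_e})$ at $e$ (base change in the top degree of the flat morphism $f$), compatibly with Frobenius. After shrinking, each $X_e$ is cuspidal, and by the non-example in Section 1 Frobenius is $0$ on $H^1(X_e,\mathcal O_{X_e})$. So for every local section $r$, the section $\phi(r)$ of a locally free sheaf vanishes at all closed points of a dense open set, and $\phi=0$ there. As $R/R_{\rm tors}$ is torsion free, $\phi$ is $0$ on it. Hence Frobenius is $0$ on $H^2(X,\mathcal O_X)$, which is not $0$. This contradicts Lemma 1(a).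

**Step 20: $b_2=2$, hyperelliptic.** By Bombieri–Mumford, $X\cong(E_1\times E_0)/G$, with $E_1,E_0$ elliptic curves and $G\subset E_1$ a finite subgroup scheme acting by $g(x,y)=(x+g,\alpha(g)y)$ for an injective homomorphism $\alpha:G\to\underline{\rm Aut}(E_0)$. The idea is to divide first by the infinitesimal part of $G$. The identity component of $\underline{\rm Aut}(E_0)$ is $E_0$, acting by translations, and $\alpha$ maps the identity component $G^0$ into it. So $G^0$ acts on $E_1\times E_0$ by translations through the closed subgroup scheme $\{(g,\alpha(g))\}$, and $X'=(E_1\times E_0)/G^0$ is an abelian surface. As $G$ acts freely (already on the first factor), $X'\to X$ is a torsor under the étale group $G/G^0$. So it is a finite étale cover, $\operatorname{Pic}(X')$ is reduced, and $H^2_{\rm cris}(X'/W)$ is torsion free.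

All types are settled, and Theorem B is proved. $\blacksquare$
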